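# Veins of the quadratic minor lamination: why $P(\ell)$ and $\lambda(\ell)$ have the same dimension

## 1. The leaf $(\frac13,\frac23)$: two countable sets

We work on the closed unit disk. Points of the circle are angles in $\mathbb R/\mathbb Z$, and $D(\theta)=2\theta$ is the doubling map. We start with the vocabulary, then compute everything for one leaf.

**Leaves.** A leaf is a chord of the disk, written $(a,b)$ by its endpoints; it may be degenerate, that is, a single point $\{\theta\}$. Its image is $D(a,b)=(D(a),D(b))$. Two leaves cross if their endpoints are four distinct points that alternate on the circle. The length $|k|\in[0,\frac12]$ of a leaf is the length of the shorter arc between its endpoints. Doubling gives the length rule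
$$|Dk|=2|k|\ \text{ if } |k|\le\tfrac14,\qquad |Dk|=1-2|k|\ \text{ if }|k|\ge\tfrac14. \tag{1.1}$$
So $Dk$ is degenerate exactly when $k$ is degenerate or a diameter.

**Invariant laminations.** A quadratic invariant lamination $\lambda$ is a closed set of pairwise non-crossing leaves (common endpoints are allowed) that is forward invariant ($k\in\lambda\Rightarrow Dk\in\lambda$), backward invariant (every $k\in\lambda$ is $Dk'$ for some $k'\in\lambda$) and sibling invariant: if $k\in\lambda$ and $Dk$ is non-degenerate, some leaf of $\lambda$ is disjoint from $k$ and has image $Dk$. If $k=(a,b)$, the other chords with image $Dk$ are $(a+\frac12,b+\frac12)$, $(a,b+\frac12)$ and $(a+\frac12,b)$. The last two touch $k$, so the sibling is $k+\frac12:=(a+\frac12,b+\frac12)$.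

**Majors, minor, $QML$.** The longest leaves of $\lambda$ are its majors, and their common image is its minor. $QML$ is the set of the minors of all quadratic invariant laminations. The degenerate leaf $\{0\}$ is its root, attached to the lamination of $z^2$, which has no non-degenerate leaf. No other leaf of $QML$ has $0$ as an endpoint.

**The lamination $\lambda(\ell)$.** For $\ell\in QML$, $\lambda(\ell)$ is the invariant lamination generated by $\ell$: take the major leaves mapping to $\ell$ and close up all their iterated pullbacks that do not cross the majors. For the root, $\lambda(\{0\})$ is the lamination of $z^2$. For $\ell\ne\{0\}$ we use only two properties: it is an invariant lamination with minor $\ell$, and each of its non-degenerate leaves is a limit of leaves $j\in\lambda(\ell)$ such that $D^nj$ is a major for some $n\ge0$.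

**The order and the vein.** For a non-degenerate leaf $\ell_1$ and a leaf $\ell_2\ne\ell_1$, put $\ell_1<\ell_2$ if $\ell_2\setminus\ell_1$ is non-empty and lies in the component of the closed disk minus $\ell_1$ that does not contain the point $0$ of the circle. Moreover $\{0\}<\ell$ for every other $\ell\in QML$. The combinatorial vein of $\ell$ is
$$P(\ell)=\{\ell'\in QML:\ \{0\}<\ell'\le \ell\}.$$

**Dimension.** For a set $\mathcal A$ of leaves, $E(\mathcal A)\subset\mathbb R/\mathbb Z$ is the set of endpoints of its non-degenerate leaves, and $\mathrm{H.dim}\,\mathcal A=\dim E(\mathcal A)$, where $\dim$ is Hausdorff dimension and $\dim\emptyset=0$.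

The set $\lambda(\ell)$ belongs to one dynamical system. The leaves of $P(\ell)$ are minors of many different ones. The question is whether nevertheless
$$\mathrm{H.dim}\,P(\ell)=\mathrm{H.dim}\,\lambda(\ell)\qquad\text{for every }\ell\in QML .$$
For the root both sides are $0$: $P(\{0\})=\emptyset$ and $\lambda(\{0\})$ has no non-degenerate leaves. For the next case we need two facts on lengths, which will serve throughout.

**Lemma 1.1.** Let $\lambda$ be an invariant lamination with minor $\ell\neq\{0\}$. If $\ell$ is degenerate, $\lambda$ has one major $M=M'$, a diameter. If $\ell$ is non-degenerate, $\lambda$ has exactly two majors $M$ and $M'=M+\frac12$; moreover $|M|=\frac{1-|\ell|}2\ge\frac13$ and $|\ell|\le\frac13$.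

*Proof.* As $\ell\ne\{0\}$, $\lambda$ has a non-degenerate leaf, so a major $M$ is non-degenerate. If $DM=\ell$ is degenerate, $M$ is a diameter, and it is the only one since two diameters cross. Let $\ell$ be non-degenerate. If $0<|M|\le\frac14$, then $|DM|=2|M|>|M|$. If $\frac14<|M|<\frac13$, then $|DM|=1-2|M|>\frac13>|M|$. Both contradict maximality, so $|M|\ge\frac13$, and $|\ell|=1-2|M|\le\frac13$. The sibling $M+\frac12$ is in $\lambda$. The two other chords with image $\ell$ have length $\frac12-|M|\le\frac16$, so they are not majors. $\square$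

**Lemma 1.2.** If $\ell\in QML$ is non-degenerate, then $0$ is not in its closed short arc.

*Proof.* $0$ is not an endpoint. Suppose $\ell=(-\varepsilon,\kappa)$ with $\varepsilon,\kappa>0$, $\varepsilon+\kappa\le\frac13$. The majors are $(\frac\kappa2,\frac12-\frac\varepsilon2)$ and $(\frac12+\frac\kappa2,1-\frac\varepsilon2)$, and $D\ell=(-2\varepsilon,2\kappa)$ crosses neither. If $2\kappa$ were in the open arc $(\frac\kappa2,\frac12-\frac\varepsilon2)$, then $1-2\varepsilon\in(\frac13,1)$ would lie in its closure, so $1-2\varepsilon\le\frac12-\frac\varepsilon2$, i.e. $\varepsilon\ge\frac13$, which is impossible. Since $2\kappa>\frac\kappa2$ and $2\kappa<1$, this gives $2\kappa\ge\frac12-\frac\varepsilon2$. The mirror argument with the other major gives $2\varepsilon\ge\frac12-\frac\kappa2$. Adding, $\frac52(\varepsilon+\kappa)\ge1$, a contradiction. $\square$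

So each $\ell\in QML$, $\ell\ne\{0\}$, can be written $\ell=(\ell^-,\ell^+)$ with
$$0<\ell^-\le\ell^+<1,\qquad \ell^+-\ell^-=|\ell|\le\tfrac13 .\tag{1.2}$$
For non-degenerate $k\in QML$, the component of the disk minus $k$ not containing $0$ meets the circle in $(k^-,k^+)$. Hence
$$k<\ell\iff k\ne\ell\ \text{ and }\ k^-\le\ell^-\le\ell^+\le k^+,\ \text{ both outer inequalities being strict if }\ell\text{ is degenerate.}\tag{1.3}$$
A degenerate leaf other than the root is below no other leaf, so $P(\ell)\setminus\{\ell\}$ consists of non-degenerate leaves.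

**Proposition 1.3.** For $\ell=(\frac13,\frac23)$, both $P(\ell)$ and $\lambda(\ell)$ are countable, and both dimensions are $0$.

*Proof.* This chord is in $QML$ by fact (Q2) of Section 2, since $\frac13,\frac23$ are the only angles of period $2$. Let $k\le\ell$, $k\neq\{0\}$. Then $k$ is non-degenerate with $k^-\le\frac13$, $k^+\ge\frac23$, while $k^+-k^-\le\frac13$ by (1.2). So $k=\ell$ and $P(\ell)=\{\ell\}$.

The majors of $\lambda(\ell)$ have length $\frac13$, so all leaves have length $\le\frac13$. No leaf has length in $(\frac14,\frac13)$, since its image would be longer than $\frac13$. By (1.1), a non-degenerate leaf doubles its length until it exceeds $\frac14$; then the length is exactly $\frac13$ and the leaf is a major. So every non-degenerate leaf is an iterated preimage of a major, and its endpoints are iterated preimages of $\frac13$ or $\frac23$. These are countably many. $\square$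

## 2. The leaf $\{\frac12\}$, and the equality for every leaf

What changes in general is visible at another leaf. For $0\le y\le\frac12$ let $v_y=(y,-y)$ be the vertical chord, and let $T(y)=\min(2y,1-2y)$. Then $Dv_y=v_{T(y)}$, $v_z=Dv_{z/2}$, and $v_y+\frac12=v_{1/2-y}$. So the vertical chords form an invariant lamination. Its longest leaf is $v_{1/4}=(\frac14,\frac34)$ and its minor is $\{\frac12\}$, hence $\{\frac12\}\in QML$. This lamination is $\lambda(\{\frac12\})$. Indeed, for $0<z<\frac12$ the chords mapping to $v_z$ are $v_{z/2}$, $v_{(1-z)/2}$ and two horizontal ones joining $\pm\frac z2$ to $\pm\frac{1-z}2$; the latter cross $v_{1/4}$. So the iterated pullbacks of $v_{1/4}$ are the $v_y$ with $T^ny=\frac14$ for some $n$; these $y$ are dense, and the closure is the set of all vertical chords. Every angle except $0,\frac12$ is an endpoint, so $\mathrm{H.dim}\,\lambda(\{\frac12\})=1$.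

Now the lamination is uncountable, and $P(\{\frac12\})$ is not visible in it: a leaf $k<\{\frac12\}$ is the minor of its own lamination. We need a way to count leaves that works for both sets, and then a way to produce many leaves of $P(\ell)$.

**Theorem 2.1.** $\mathrm{H.dim}\,P(\ell)=\mathrm{H.dim}\,\lambda(\ell)$ for every $\ell\in QML$.

The question comes from Giulio Tiozzo, "Topological entropy of quadratic polynomials and dimension of sections of the Mandelbrot set", arXiv:1305.3542 (2013). Given with it as known is the equality for all $\ell\in P(\{\tau_{p/q}\})$. Here $0<p<q$, $\gcd(p,q)=1$; $f_c(z)=z^2+c$; $\alpha$ and $\beta$ are the fixed points of $f_c$, $\beta$ being the landing point of the ray of angle $0$; $\tau_{p/q}$ is the angle of the parameter ray landing at the unique $c$ in the $p/q$-limb (rotation number $p/q$ around $\alpha$) with $f_c^q(0)=\beta$ and $f_c^k(0)\ne\beta$ for $0<k<q$. We do not use this.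

Two published facts are used.

* **(Q1)** $QML$ is closed and its leaves do not cross (Thurston, *On the geometry and dynamics of iterated rational maps*, in: Complex Dynamics: Families and Friends, 2009, Part II).
* **(Q2)** Every periodic angle $\neq0$ is an endpoint of exactly one non-degenerate leaf of $QML$, and the other endpoint is periodic of the same period (Thurston, loc. cit.; Lavaurs, C. R. Acad. Sci. Paris 303 (1986); equivalently Douady–Hubbard's pairing of periodic parameter rays, see Milnor, Astérisque 261 (2000)).

For instance, the angles of period $3$ are $\frac17,\dots,\frac67$. By (1.2) partners differ by at most $\frac13$, so $\frac17$ is paired with $\frac27$ or $\frac37$; in the second case $\frac27$ would have no partner without a crossing. So the leaves are $(\frac17,\frac27)$, by the symmetry $\theta\mapsto-\theta$ also $(\frac57,\frac67)$, and hence $(\frac37,\frac47)$.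

**Normalization.** From now on $\ell\ne\{0\}$. A degenerate $\ell=\{\theta\}$ may lie on a non-degenerate leaf of $QML$. Everything is symmetric under $\theta\mapsto-\theta$; if $\ell=\{\theta\}$ with $\theta$ periodic, we therefore assume that $\theta$ is the left (smaller in $(0,1)$) endpoint of its leaf from (Q2).

**Theorem 2.2 (Theorem A).** Let $\ell\in QML$, $\ell\neq\{0\}$, be normalized. Then
$$\mathrm{H.dim}\,P(\ell)=\mathrm{H.dim}\,\lambda(\ell)=h^*(\ell)/\log2,$$
where $h^*(\ell)$ is the growth rate (Section 4) of an explicit graph attached to the left kneading sequence of the left endpoint of $\ell$ (Section 5).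

With the remark on the root, Theorem 2.2 implies Theorem 2.1. A covering argument bounds both dimensions above. For the lower bound we follow the growth rate along the vein: it can change only near left endpoints of periodic leaves, and it changes so regularly that these endpoints must accumulate on a set of large dimension. Finally the accumulation points are shown to be endpoints of leaves of both $P(\ell)$ and $\lambda(\ell)$.

## 3. Four arcs and kneading words

Let $\ell\ne\{0\}$ be the minor of $\lambda$, written as in (1.2). Put
$$\Phi=\Phi^1=\bigl[\tfrac{\ell^+}2,\tfrac{\ell^-+1}2\bigr],\qquad \Phi'=\Phi^0=\Phi+\tfrac12,\qquad \Psi=\bigl[\tfrac{\ell^-}2,\tfrac{\ell^+}2\bigr],\qquad \Psi+\tfrac12 .$$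
These arcs cover the circle in the order $\Psi,\Phi,\Psi+\frac12,\Phi'$. The majors $M,M'$ join the ends of $\Phi,\Phi'$; the length of $\Phi$ is $|M|$; and $0\in\operatorname{int}\Phi'$. For degenerate $\ell$, $\Phi$ and $\Phi'$ are closed half circles, and $\Psi,\Psi+\frac12$ are points, which we ignore. For $\ell=(\frac13,\frac23)$ we get $\Phi=[\frac13,\frac23]$, $\Psi=[\frac16,\frac13]$. For non-degenerate $k\in QML$ write $\Phi_k,\Phi_k'$ for its arcs. By (1.3), $k<\ell$ implies $\Phi_k\subset\Phi$ and $\Phi_k'\subset\Phi'$.

**Lemma 3.1.** Every leaf $k$ of $\lambda$ has both endpoints in one of $\Phi,\Phi',\Psi,\Psi+\frac12$.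

*Proof.* If $k$ has an endpoint in $\operatorname{int}\Phi$ or $\operatorname{int}\Phi'$, the claim holds since $k$ does not cross $M,M'$. Otherwise both endpoints are in $\Psi\cup(\Psi+\frac12)$. If $k$ joins $\Psi$ to $\Psi+\frac12$, its arcs contain $\Phi$ and $\Phi'$ respectively, so both have length $\ge|M|$. As $|k|\le|M|$, one of them equals $\Phi$ or $\Phi'$, and $k\in\{M,M'\}$. For degenerate $\ell$, both endpoints are then ends of $M$, so they lie in $\Phi$. $\square$

**Lemma 3.2.** If $\ell$ is non-degenerate, every $D^i\ell$, $i\ge0$, is non-degenerate and has both endpoints in $\Phi$ or both in $\Phi'$.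

*Proof.* For $k\in\lambda$ we have $|Dk|\ge\min(2|k|,|\ell|)$, since $1-2|k|\ge1-2|M|=|\ell|$. By induction $|D^i\ell|\ge|\ell|>|\ell|/2$, and $|\ell|/2$ is the length of $\Psi$. $\square$

**Kneading words.** For $\theta\in(0,1)$ put $x_i(\theta)=2^{i-1}\theta$ ($i\ge1$) and $H_\theta=(\frac\theta2,\frac{\theta+1}2)$. Let $e_i(\theta)=1$ if $x_i(\theta)\in H_\theta$, and $e_i(\theta)=0$ if $x_i(\theta)$ is in the complementary open half circle, which contains $0$. The value is undefined exactly when $2x_i(\theta)=\theta$, i.e. $(2^i-1)\theta\in\mathbb Z$, and is locally constant elsewhere. Let $A_n$ be the finite set of $\theta\in(0,1)$ with $(2^i-1)\theta\in\mathbb Z$ for some $1\le i\le n$: the periodic angles $\ne0$ of period $\le n$.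

For example, for $\theta=\frac12-\varepsilon$ with $\varepsilon>0$ small, $x_1=\theta\in H_\theta$ and $x_i=-2^{i-1}\varepsilon\notin H_\theta$ for $2\le i\le n$. The word is $100\dots0$.

**Lemma 3.3.** Let $\delta\in QML$ be non-degenerate and $n\ge1$. For small $\varepsilon>0$ and all $1\le i\le n$,
$$e_i(\delta^--\varepsilon)=1\iff x_i(\delta^-)\in\Phi_\delta\iff x_i(\delta^+)\in\Phi_\delta\iff e_i(\delta^++\varepsilon)=1 .$$

*Proof.* The purpose is to let kneading words jump over the interval $[\delta^-,\delta^+]$. The points $x_i(\delta^\pm)$ are the endpoints of $D^{i-1}\delta$. By Lemma 3.2, applied to a lamination with minor $\delta$, they are both in $\Phi_\delta$ or both in $\Phi'_\delta$, and these arcs are disjoint. This is the middle equivalence.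

First equivalence: let $\theta=\delta^--\varepsilon$. All points of $\Phi_\delta$ except $\frac{\delta^-+1}2$ are in the open half circle $H_{\delta^-}$, and all points of $\Phi'_\delta$ except $\frac{\delta^-}2$ are in the complementary open half circle. Away from these two points the claim follows by continuity. If $x_i(\delta^-)=\frac{\delta^-+1}2$, then $x_i(\theta)=\frac{\delta^-+1}2-2^{i-1}\varepsilon<\frac{\delta^-+1}2-\frac\varepsilon2=\frac{\theta+1}2$, so $x_i(\theta)\in H_\theta$. If $x_i(\delta^-)=\frac{\delta^-}2$, then $x_i(\theta)=\frac{\delta^-}2-2^{i-1}\varepsilon<\frac\theta2$, so $e_i(\theta)=0$.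

Last equivalence: let $\theta=\delta^++\varepsilon$. The only delicate points are $\frac{\delta^+}2\in\Phi_\delta$ and $\frac{\delta^++1}2\in\Phi'_\delta$. There $x_i$ moves forward by $2^{i-1}\varepsilon>\frac\varepsilon2$, while the ends of $H_\theta$ move by $\frac\varepsilon2$. So $x_i(\theta)$ moves into $H_\theta$ in the first case and out of it in the second. $\square$

## 4. A graph of separated pairs and its growth rate

Suppose a leaf $k$ separates two points $x_i,x_j$ of the orbit of $\vartheta=\ell^-$. If $x_i,x_j$ are on the same side of the diameter $\{\frac\vartheta2,\frac{\vartheta+1}2\}$, then $Dk$ separates $x_{i+1},x_{j+1}$. If they are on different sides and $k$ is on the side of $x_i$, then $Dk$ separates $x_{i+1}$ from $\vartheta=x_1$. A crude cover of the leaves by words in two letters uses $2^n$ words and gives only $\dim\le1$. The following graph counts just the words that a separating leaf can produce. Section 6 makes this precise, including points on the boundary. Here we study the graph alone.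

**The graph $\Gamma_e$.** Let $e\in\{0,1\}^{\mathbb N}$, $\mathbb N=\{1,2,\dots\}$, and put $e_0:=0$. Labels are $0,1,2,\dots$, with $s(0)=0$ and $s(i)=i+1$ for $i\ge1$. Vertices are pairs $\{i,j\}$, $i\ne j$. If $e_i=e_j$ (non-separated), there is one edge $\{i,j\}\to\{si,sj\}$. If $e_i\ne e_j$ (separated), there are two edges, $\{i,j\}\to\{si,1\}$ ("keep $i$") and $\{i,j\}\to\{1,sj\}$ ("keep $j$"). Since $s$ is injective and never equals $1$, the targets are vertices. Let $Q_n(e)\le2^n$ be the supremum over vertices of the number of paths of length $n$ starting there. As $Q_n\ge1$ is submultiplicative, $h(e)=\lim\frac1n\log Q_n(e)\in[0,\log2]$ exists.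

**Two examples.** For $e=100\dots$ every vertex $\{1,j\}$, $j\ge2$, is separated, with successors $\{1,2\}$ and $\{1,j+1\}$. So $Q_n=2^n$ and $h(e)=\log2$. For $e=111\dots$ pairs of positive labels never branch, and $\{0,j\}\to\{0,1\},\{1,j+1\}$. So $Q_n\le n+1$ and
$$h(1,1,1,\dots)=0.\tag{4.1}$$

We want $h$ to be continuous in $e$ and $e^{-h}$ to be a zero of an analytic function. The graph is infinite, so we first show that few paths stay away from a finite part. For $M\ge1$ let $F=F_M$ be the finite set of pairs with labels $\le M$.

**Lemma 4.1.** The number of paths of length $n$ from a given vertex whose vertices at times $1,\dots,n$ avoid $F_M$ is at most $b_M(n)=\sum_{0\le m\le1+n/M}\binom nm$.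

*Proof.* Such a path is determined by the set of times in $\{0,\dots,n-1\}$ at which it keeps the smaller label at a separated vertex; at every other separated vertex it keeps the larger one. Keeping the label $0$ leads to $\{0,1\}\in F$, which is forbidden. So at each separated step the kept label is $\ge1$, and the next vertex is $\{1,c\}$ with $c\ge2$. Let $t<t'$ be two keep-smaller times and let $t''\in[t,t')$ be the last separated time before $t'$. At time $t''+1$ the path is at some $\{1,c\}$, $c\ge2$, and after $m=t'-t''-1$ non-separated steps it is at $\{1+m,c+m\}$ at time $t'$. Keeping $1+m$ leads to $\{1,2+m\}\notin F$, so $2+m>M$ and $t'-t\ge m+1\ge M$. Hence keep-smaller times are at least $M$ apart and there are at most $1+n/M$ of them. $\square$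

For $K\ge 0$ and $0<y\le1$ we have $\sum_{m\le K}\binom nm\le y^{-K}(1+y)^n$. With $y=\frac1M$, $K=1+\frac nM$ this gives $b_M(n)\le M e^{n(1+\log M)/M}$. So for each $\eta>0$ there are $M,C$ with $b_M(n)\le Ce^{\eta n}$ for all $n\ge0$. Fix such $\eta,M,C$.

**The function $D_e$.** For $u,v\in F$ let $a_n(u,v)$ be the number of paths of length $n\ge1$ from $u$ to $v$ with intermediate vertices outside $F$. Then $a_n\le2b_M(n-1)\le2Ce^{\eta n}$. As labels at time $t$ are $\le M+t$, $a_n$ depends only on $e_1,\dots,e_{M+n}$. Put
$$A_e(x)=\Bigl(\sum_{n\ge1}a_n(u,v)x^n\Bigr)_{u,v\in F},\qquad D_e(x)=\det(I-A_e(x)).$$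
$D_e$ is analytic on $|x|<e^{-\eta}$, has real coefficients, and $D_e(0)=1$. If $e^{(l)}\to e$, each coefficient $a_n$ is eventually constant and is dominated by $2Ce^{\eta n}$, so $D_{e^{(l)}}\to D_e$ locally uniformly on $|x|<e^{-\eta}$.

**Lemma 4.2.** $D_e$ has no zero in $|x|<\min(e^{-h(e)},e^{-\eta})$. If $h(e)>\eta$, then $D_e(e^{-h(e)})=0$.

*Proof.* Let $\rho(x)$ be the spectral radius of $A_e(x)$ for $0\le x<e^{-\eta}$; it is continuous. Let $p_n(u,v)$ be the number of all paths of length $n$ from $u$ to $v$. Cutting a path at its visits to $F$ gives $\sum_np_n(u,v)x^n=\sum_m(A_e(x)^m)_{uv}$ in $[0,\infty]$. All of these are finite if and only if $\rho(x)<1$.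

If $x<\min(e^{-h},e^{-\eta})$, then $p_n\le Q_n$ makes the sums finite, so $\rho(x)<1$. For complex $x$ with $|x|<\min(e^{-h},e^{-\eta})$ the entries of $A_e(x)$ are bounded in modulus by those of $A_e(|x|)$. So its spectral radius is $\le\rho(|x|)<1$ and $D_e(x)\ne0$.

Let $h>\eta$ and $e^{-h}<x<e^{-\eta}$, and suppose $\rho(x)<1$. Then $p_n(u,v)\le Kx^{-n}$. Decompose a path of length $n$ from an arbitrary vertex at its first time $a\ge1$ and its last time $c$ in $F$, if any:
$$Q_n\le b_M(n)+\sum_{1\le a\le c\le n}2b_M(a-1)\Bigl(\max_{u\in F}\sum_{v\in F}p_{c-a}(u,v)\Bigr)b_M(n-c)\le C'(n+1)^2x^{-n},$$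
since $b_M(m)\le Ce^{\eta m}\le Cx^{-m}$. So $h\le\log\frac1x<h$, a contradiction. Hence $\rho\ge1$ on $(e^{-h},e^{-\eta})$ and $\rho<1$ on $[0,e^{-h})$, so $\rho(e^{-h})=1$ by continuity. By Perron–Frobenius the spectral radius of a non-negative matrix is an eigenvalue, so $D_e(e^{-h})=0$. $\square$

**Lemma 4.3.** $h$ is continuous on $\{0,1\}^{\mathbb N}$.

*Proof.* Let $e^{(l)}\to e$ and write $h_l=h(e^{(l)})$, $h=h(e)$. Suppose $h_l\ge\max(h,\eta)+\tau$ infinitely often, $\tau>0$. Then $e^{-h_l}\in[\frac12,e^{-\max(h,\eta)-\tau}]$ is a zero of $D_{e^{(l)}}$, and these zeros accumulate at a zero of $D_e$ of modulus $\le e^{-\max(h,\eta)-\tau}$, against Lemma 4.2. If $h>\eta$, then, as $D_e\not\equiv0$, Hurwitz' theorem gives zeros $z_l\to e^{-h}$ of $D_{e^{(l)}}$. For large $l$ we have $|z_l|<e^{-\eta}$, so Lemma 4.2 gives $|z_l|\ge e^{-h_l}$, and $\liminf h_l\ge h$. Together, $\max(h_l,\eta)\to\max(h,\eta)$ for every $\eta>0$, hence $h_l\to h$. $\square$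

Kneading sequences jump when $\theta$ passes a periodic angle. The next lemma says that $h$ does not notice.

**Lemma 4.4.** If $e,e'$ are $p$-periodic and agree off the multiples of $p$, then $h(e)=h(e')$.

*Proof.* Reduce labels $\ge1$ mod $p$ to $\{1,\dots,p\}$; $0$ is its own class. Let $\bar s(0)=0$, $\bar s(a)=a+1$ for $1\le a<p$, $\bar s(p)=1$; this is injective. A pair whose labels have the same class never separates, nor do its descendants. Call it dead; it has one path of each length. The other pairs are live. A live pair with classes $\{a,b\}$ has live successors in the classes $\{\bar sa,\bar sb\}$ if it is non-separated. If it is separated, its live successors are in $\{\bar sa,1\}$ when $a\ne p$ and in $\{\bar sb,1\}$ when $b\ne p$. So live paths from a live vertex correspond bijectively to paths in a finite graph $\bar\Gamma_e$ on pairs $\{a,b\}$, $a\neq b\in\{0,\dots,p\}$, in which every vertex has an outgoing edge. Let $L_n$ be the number of live paths of length $n$ from a given live vertex. A live vertex has at most one dead successor, so the number of all paths of length $n$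 lies between $L_n$ and $\sum_{m\le n}L_m\le(n+1)L_n$. Hence $h(e)$ is the growth rate of $\bar\Gamma_e$.

A pair $\{p,b\}$, $b\ne p$, has exactly one live outgoing edge, to $\{1,\bar sb\}$: in the non-separated case this is the only edge; in the separated case it is "keep $b$", and keeping $p$ leads to the dead class $\{1,1\}$. So $\bar\Gamma_e$ does not depend on $e_p$, and $\bar\Gamma_e=\bar\Gamma_{e'}$. $\square$

**A third example.** Let $\vartheta=\frac37$, the left endpoint of $(\frac37,\frac47)$. Its orbit is $\frac37,\frac67,\frac57$, and $H_\vartheta=(\frac3{14},\frac57)$. For $\theta=\frac37-\varepsilon$ we get $e_1=1$, $e_2=0$, and $x_3(\theta)=\frac57-4\varepsilon<\frac57-\frac\varepsilon2$, so $e_3=1$. The left limit is $e=(101)^\infty$ (periodicity is shown in Section 5). In $\bar\Gamma_e$, $\{1,2\}\to\{1,2\},\{1,3\}$, while $\{1,3\}\to\{1,2\}$ and $\{2,3\}\to\{1,3\}$. A pair containing $0$ always has exactly one successor containing $0$. So the growth rate is that of the Fibonacci numbers, $h(e)=\log\frac{1+\sqrt5}2$, and Theorem 2.2 gives $\mathrm{H.dim}\,P(\ell)=\mathrm{H.dim}\,\lambda(\ell)=\log\frac{1+\sqrt5}2\big/\log2$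 for $\ell=(\frac37,\frac47)$.

## 5. Kneading sequences along the vein

Write $\vartheta=\ell^-$. We attach kneading sequences to all points of $[0,\vartheta]$ in such a way that only periodic leaves of the vein matter. Let $\theta\in A_n\cap(0,\vartheta)$ with leaf $\delta$ from (Q2). Its other endpoint is not $0$. It is not $\ell^\pm$ either. If $\ell$ is non-degenerate, uniqueness in (Q2) would give $\delta=\ell$, contradicting $\theta<\ell^-$. If $\ell=\{\vartheta\}$ and $\vartheta$ were the other endpoint, $\vartheta$ would be periodic and the right endpoint of its leaf, against the normalization. Since $\delta$ does not cross $\ell$, one of two cases holds: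

* (vein) $\theta=\delta^-$ and $\delta^+\in(\ell^+,1)$, so $\delta<\ell$;
* (off-vein) both endpoints of $\delta$ lie in $(0,\vartheta)$.

Let $V_n$ be the set of $\theta\in A_n\cap(0,\vartheta)$ of the first kind, $V=\bigcup_nV_n$, and let $B_n$ be the finite set of off-vein leaves with endpoints in $A_n$. If $\delta\in B_n$ and $v\in V$, then $v\notin[\delta^-,\delta^+]$: $v=\delta^\pm$ contradicts (Q2), and if $\delta^-<v<\delta^+<\vartheta$, the leaf of $v$ crosses $\delta$. So each interval $[\delta^-,\delta^+]$, $\delta\in B_n$ (a $B_n$-interval), lies in one component $J$ of $(0,\vartheta)\setminus V_n$. By (Q1) and (Q2), $B_n$-intervals are pairwise nested or disjoint.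

**Lemma 5.1.** Let $J$ be a component of $(0,\vartheta)\setminus V_n$. The word $(e_1,\dots,e_n)(\theta)$ takes one value $w_n(J)$ for all $\theta\in J$ outside the $B_n$-intervals.

*Proof.* Every point of $A_n\cap J$ is an endpoint of a leaf of $B_n$. So off the finitely many maximal $B_n$-intervals, which are disjoint and compact in $J$, the set $J$ contains no point of $A_n$ and the word is locally constant. Across a maximal interval it does not change, by Lemma 3.3. $\square$

If $J_{n+1}\subset J_n$ are components of levels $n+1$ and $n$, then $w_{n+1}(J_{n+1})$ begins with $w_n(J_n)$: evaluate at a point of $J_{n+1}$ outside the $B_{n+1}$-intervals. So we obtain sequences $e(\theta+)$ for $0\le\theta<\vartheta$ and $e(\theta-)$ for $0<\theta\le\vartheta$, whose $n$-prefix is $w_n(J)$, with $J$ the component of $(0,\vartheta)\setminus V_n$ adjacent to $\theta$ on the given side. For $\theta\in(0,\vartheta)\setminus V$, $e(\theta+)=e(\theta-)$. Moreover: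
$$\text{if }(\alpha,\beta)\cap V_N=\emptyset,\text{ all }e(\theta+),\ \theta\in[\alpha,\beta),\text{ and all }e(\theta-),\ \theta\in(\alpha,\beta],\text{ have the same }N\text{-prefix}.\tag{5.1}$$

Next we identify these sequences at three kinds of points. As the $B_n$-intervals are finitely many, closed, contained in $(0,\vartheta)$ and disjoint from $V$, a small one-sided neighborhood of $0$, of $\vartheta$, or of $v\in V$ misses them. There $e(\theta\pm)$ is the honest one-sided limit of the kneading words.

* $e(0+)=(1,1,\dots)$: for $0<\theta<2^{-n}$ and $i\le n$, $\frac\theta2<x_i(\theta)<\frac12$.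
* $e(\vartheta-)=\lim_{\theta\uparrow\vartheta}e(\theta)$.
* For $v\in V$ of period $p$, $e(v+)$ and $e(v-)$ are $p$-periodic and agree off multiples of $p$. If $p\nmid i$, $x_i(v)$ is not in $\{\frac v2,\frac{v+1}2\}$, so $e_i(v\pm)$ is the side of $x_i(v)=x_{i+p}(v)$. If $p\mid i$, then $x_i(v\pm\varepsilon)=y\pm2^{i-1}\varepsilon$ with $y=x_p(v)$, while the end of the diameter at $y$ moves to $y\pm\frac\varepsilon2$. So the side depends only on the sign. (The same computation at $\vartheta$ shows that $e(\vartheta-)$ is periodic if $\vartheta$ is.)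

By Lemma 4.4, $\mathcal H(\theta):=h(e(\theta\pm))$ is well defined on $[0,\vartheta]$. It is continuous, by Lemma 4.3: as $\theta'\downarrow\theta$, $e(\theta'\pm)\to e(\theta+)$, because $\theta'$ lies eventually in the component of level $n$ adjacent to $\theta$; similarly from the left. By (4.1), $\mathcal H(0)=0$. By (5.1) for all $N$, $\mathcal H$ is constant on every interval disjoint from $V$. Put
$$h^*=h^*(\ell):=\mathcal H(\vartheta)=h(e(\vartheta-)).$$

For $\ell=(\frac13,\frac23)$ and $\theta=\frac13-\varepsilon$ we have $e_1=1$, and $x_2(\theta)=\frac23-2\varepsilon<\frac23-\frac\varepsilon2$, so $e_2=1$. Thus $e(\vartheta-)=111\dots$ and $h^*=0$. For $\ell=\{\frac12\}$, $e(\vartheta-)=100\dots$ and $h^*=\log2$. Both agree with Sections 1 and 2.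

## 6. Covering both sets of leaves

In this section $e=e(\vartheta-)$, $x_i=x_i(\vartheta)$ for $i\ge1$, $x_0=0$, and $\lambda=\lambda(\ell)$; thus $2x_i=x_{si}$. The aim is
$$\mathrm{H.dim}\,P(\ell)\le h^*/\log2,\qquad\mathrm{H.dim}\,\lambda(\ell)\le h^*/\log2.\tag{6.1}$$
First,
$$x_i\in\Phi^{e_i}\qquad(i\ge0).\tag{6.2}$$
For $i\ge1$ and $\ell$ non-degenerate this is Lemmas 3.2 and 3.3. For degenerate $\ell$ it follows by taking limits, as $\Phi^1,\Phi^0$ are the closed half circles bounded by $\{\frac\vartheta2,\frac{\vartheta+1}2\}$. For $i=0$, $0\in\Phi'=\Phi^0$.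

**Step 1: one class containing both kinds of leaves.** Let $\mathcal L$ be the set of chords $k$ all of whose images $D^mk$, $m\ge0$, are non-degenerate and have both endpoints in one of $\Phi,\Phi',\Psi,\Psi+\frac12$ (the last two only for non-degenerate $\ell$). Let $\lambda^*$ be the set of leaves of $\lambda$ with no degenerate image. By Lemma 3.1, $\lambda^*\subset\mathcal L$. A non-degenerate leaf of $\lambda$ outside $\lambda^*$ is a pullback of a diameter in $\lambda$, which is then $M$; such leaves have countably many endpoints in total. If $k\in P(\ell)\setminus\{\ell\}$, then $k<\ell$ is non-degenerate, and by Lemma 3.2 for a lamination with minor $k$, all $D^mk$ are non-degenerate with endpoints in $\Phi_k\subset\Phi$ or in $\Phi'_k\subset\Phi'$. So $k\in\mathcal L$.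

For $k\in\mathcal L$ the arc $B\in\{\Phi,\Phi',\Psi,\Psi+\frac12\}$ containing its endpoints is unique: two of these arcs share at most one point, except that for degenerate $\ell$ the arcs $\Phi,\Phi'$ share the two ends of a diameter, and $k$ is not a diameter. Call $B$ the type of $k$. Let $I_k\subset B$ be the closed subarc between the endpoints; its length is $<\frac12$. Let $I_k^c$ be the other closed arc. Let $S(i,j)$ be the set of $k\in\mathcal L$ with one of $x_i,x_j$ in $I_k$ and the other in $I_k^c$. If $x_i$ is an endpoint of $k$, then $k\in S(i,j)$ for all $j$. Put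
$$\overline H^1=[\tfrac\vartheta2,\tfrac{\vartheta+1}2]=\Phi\cup\Psi,\qquad\overline H^0=\overline H^1+\tfrac12=\Phi'\cup(\Psi+\tfrac12).$$
The side of an edge from $\{i,j\}$ is the common value $e_i=e_j$ if the pair is non-separated, and $e_i$ for the edge keeping $i$ if it is separated.

**Step 2: separating leaves follow edges.** This is where the graph meets the leaves.

**Lemma 6.1.** If $k\in S(i,j)$, there is an edge $\{i,j\}\to w$ of $\Gamma_e$ with $Dk\in S(w)$, and the endpoints of $k$ lie in $\overline H^{\text{side}}$ unless $k$ has an endpoint $x_i$ or $x_j$ lying in $\{\frac\vartheta2,\frac{\vartheta+1}2\}$.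

*Proof.* *Type $\Phi$.* Let $I_k=[a',b']\subset\Phi$. The closed arcs of $Dk$ are $D(I_k)$ and $C=[2b',2a'+1]$. Since $2b'\le\ell^-+1\le\ell^++1\le2a'+1$, we have
$$[\ell^-,\ell^+]+1\subset C,\qquad D(\Phi\setminus(a',b'))=[\ell^+,2a']\cup[2b',\ell^-+1]\subset C\quad(\text{mod }1).\tag{6.3}$$

(i) $e_i=e_j=1$. Both points are in $\Phi$, one of them in $I_k$, the other in $\Phi\setminus(a',b')$. So $Dk\in S(si,sj)$, with side $1$ and $k\subset\overline H^1$ (meaning its endpoints).

(ii) $e_i=e_j=0$. The one in $I_k$, say $x_i$, is in $\Phi\cap\Phi'$. So $\ell$ is degenerate and $x_i$ is an end of $\Phi$, hence an endpoint of $k$ in $\{\frac\vartheta2,\frac{\vartheta+1}2\}$. Then $Dk$ has the endpoint $x_{si}$, so $Dk\in S(si,sj)$.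

(iii) $e_i=1$, $e_j=0$. If $x_i\in I_k$, then $x_{si}\in D(I_k)$ and $x_1=\ell^-\in C$, so $Dk\in S(si,1)$, side $1$. Otherwise $x_j\in I_k\cap\Phi'$ is, as in (ii), an endpoint of $k$ in $\{\frac\vartheta2,\frac{\vartheta+1}2\}$, and $Dk\in S(sj,1)$.

*Type $\Phi'$.* As $\Phi'=\Phi+\frac12$ has the same image under $D$, the arc $C$ of $Dk$ complementary to $D(I_k)$ again contains $\ell^-$ and $D(\Phi'\setminus\operatorname{int}I_k)$. The argument is the same with the values $0,1$ of $e_i,e_j$ interchanged.

*Type $\Psi$* ($\ell$ non-degenerate). One of $x_i,x_j$, say $x_i$, is in $I_k\cap(\Phi\cup\Phi')$. So it is an end of $\Psi$ and an endpoint of $k$. Then $Dk$ has the endpoint $x_{si}$ and lies in $S(si,sj)\cap S(si,1)$. Use the edge to $\{si,sj\}$ if the pair is non-separated, and "keep $i$" otherwise; the side is $e_i$. Either $x_i=\frac{\ell^-}2=\frac\vartheta2$, the excepted case, or $x_i=\frac{\ell^+}2\in\Phi\setminus\Phi'$. Then $e_i=1$ by (6.2), and $k\subset\Psi\subset\overline H^1$.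

*Type $\Psi+\frac12$.* Likewise: either $x_i=\frac{\ell^-+1}2=\frac{\vartheta+1}2$, or $x_i=\frac{\ell^++1}2\in\Phi'\setminus\Phi$. In the second case $e_i=0$ and $k\subset\overline H^0$. $\square$

**Step 3: the exceptional leaves are countably many.** Call $k\in\mathcal L$ exceptional if some $D^mk$ has an endpoint $x_i\in\{\frac\vartheta2,\frac{\vartheta+1}2\}$. Here $i\ge1$, as $0\in\operatorname{int}\Phi'$. Then $x_{i+1}=\vartheta$, so $\vartheta$ is periodic and $D^mk$ has an endpoint in its cycle.

**Lemma 6.2.** The exceptional leaves in $\lambda^*$ and in $P(\ell)\setminus\{\ell\}$ are countably many.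

*Proof.* Let $\vartheta$ have period $p$. For degenerate $\ell$ and $k\in P(\ell)\setminus\{\ell\}$ we have $k^-<\vartheta<k^+$, so all images of $k$ have endpoints in $\Phi_k\cup\Phi_k'\subset\operatorname{int}\Phi\cup\operatorname{int}\Phi'$. No such $k$ is exceptional.

In the remaining cases put $\mathcal F=\mathcal L$ if $\ell$ is non-degenerate, and $\mathcal F=\lambda^*$ if $\ell$ is degenerate; $\mathcal F$ is forward invariant. For $x$ in the cycle of $\vartheta$ let $T_x=\{\tau\in(0,1):(x,x+\tau)\in\mathcal F\}$. A chord has countably many iterated preimages, so it suffices that each $T_x$ is countable. Doubling mod $1$ maps $T_x$ to $T_{2x}$, and $\frac12\notin T_x$. We claim that this map is weakly increasing, with representatives in $(0,1)$.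

*Case 1: all $x+\tau$, $\tau\in T_x$, lie in one closed half circle $[x-\alpha,x+\beta]$, $\alpha,\beta\ge0$, $\alpha+\beta=\frac12$.* Then $\tau\in(0,\beta]\cup[1-\alpha,1)$. On the first part the image is $2\tau\le2\beta=1-2\alpha$, on the second it is $2\tau-1\ge1-2\alpha$, and it increases on each part. This case holds for $\ell$ non-degenerate. By (6.2), $x\in\Phi$ or $x\in\Phi'$. If $x\in\Phi$, a chord of $\mathcal L$ at $x$ has its other endpoint in $\Phi$, or in $\Psi$ if $x=\frac{\ell^+}2$, or in $\Psi+\frac12$ if $x=\frac{\ell^-+1}2$; and $\Phi\cup\Psi$ and $\Phi\cup(\Psi+\frac12)$ are half circles. For $x\in\Phi'$ rotate by $\frac12$. Case 1 also holds for $\ell$ degenerate and $x$ not an end of $M$: then $x$ is in the interior of one of $\Phi,\Phi'$.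

*Case 2: $\ell$ degenerate, $x$ an end of $M$.* On $(0,\frac12)$ and on $(\frac12,1)$ monotonicity is clear. Let $\tau<\frac12<\tau'$ be in $T_x$. The sibling $(x+\frac12,x+\tau'-\frac12)$ of $(x,x+\tau')$ is in $\lambda$ and does not cross $(x,x+\tau)$. As $x+\frac12$ is outside $[x,x+\tau]$, the point $x+\tau'-\frac12$ is not in the open arc $(x,x+\tau)$. So $\tau\le\tau'-\frac12$, i.e. $2\tau\le2\tau'-1$.

So $G(\tau)=2^p\tau$ mod $1$ is a weakly increasing self-map of $T_x$. For $\tau\in T_x$ the sequence $G^m(\tau)$ is monotone, hence convergent, so the circle distances $d_m$ of $G^m\tau$ and $G^{m+1}\tau$ tend to $0$. But $d_{m+1}=2^pd_m$ when $d_m<2^{-p-1}$. So $d_m=0$ eventually, and $\tau$ is rational. $\square$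

**Step 4: every leaf eventually separates $0$ from $\vartheta$.** We need a common starting vertex, and it is $\{0,1\}$.

**Lemma 6.3.** Every $k\in\lambda^*$ has an iterate in $S(0,1)$, and every $k\in P(\ell)\setminus\{\ell\}$ is in $S(0,1)$.

*Proof.* The second claim is $0<k^-\le\vartheta\le k^+<1$. For the first, (1.1) gives an iterate $k'$ with $|k'|\ge\frac13$: lengths double until they exceed $\frac14$, and if the length is then in $(\frac14,\frac13)$, the next one exceeds $\frac13$. Since $\Psi$ has length $|\ell|/2\le\frac16$, $k'$ is of type $\Phi$ or $\Phi'$. As in (6.3), $Dk'$ has closed arcs $D(I_{k'})$, of length $\ge\frac23$, and $C\ni\vartheta$. If $0\in D(I_{k'})$, then $Dk'\in S(0,1)$. Otherwise $Dk'=(-\varepsilon,\kappa)$ with $\varepsilon,\kappa>0$, $\varepsilon+\kappa\le\frac13$. Write $\Phi'=[-a,b]$ with $a=\frac{1-\ell^+}2<\frac12$, $b=\frac{\ell^-}2<\frac12$; $a+b=|M|\ge\frac13$. Let $m\ge0$ be least with $2^m\varepsilon>a$ or $2^m\kappa>b$.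

Suppose $m=0$. If $\kappa>b$, then $\kappa<\frac13<1-a$, so $\kappa\notin\Phi'$. Since $Dk'$ does not cross $M'$, $-\varepsilon\notin\operatorname{int}\Phi'$, so $\varepsilon\ge a$ and $\varepsilon+\kappa>a+b\ge\frac13$, a contradiction. If $\varepsilon>a$, then $\varepsilon<\frac13<1-b$, so $-\varepsilon\notin\Phi'$, hence $\kappa\notin\operatorname{int}\Phi'$ and $\kappa\ge b$, with the same contradiction.

So $m\ge1$, and $j=D^m(Dk')=(-2^m\varepsilon,2^m\kappa)$ with $2^m\varepsilon\le2a=1-\ell^+$ and $2^m\kappa\le2b=\ell^-$. At least one endpoint of $j$ is outside $\Phi'$, because $\ell^-<\frac{1+\ell^+}2=1-a$ and $1-\ell^+<1-\frac{\ell^-}2=1-b$. As $j$ does not cross $M'$, neither endpoint is in $\operatorname{int}\Phi'$. So $2^m\kappa\in[b,\ell^-]$ and $1-2^m\varepsilon\in[\ell^+,1-a]$. Thus $0<2^m\kappa\le\vartheta\le1-2^m\varepsilon<1$ and $j\in S(0,1)$. $\square$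

**Step 5: covering.** We turn words of sides into short arcs.

**Lemma 6.4.** For a word $t_0\dots t_{n-1}$, the set $Y=\{a:2^ma\in\overline H^{t_m},\ 0\le m<n\}$ has at most $n$ components, each a closed arc (possibly a point) of length $\le2^{-n}$.

*Proof.* For $n=1$ this is clear. For $n\ge2$ let $Y'$ be the set for $t_1\dots t_{n-1}$; then $Y=\overline H^{t_0}\cap D^{-1}(Y')$. Identify $\overline H^{t_0}$ with an interval which $D$ maps affinely, with factor $2$, onto $[\vartheta,\vartheta+1]$. A component of $Y'$ not containing $\vartheta$ lifts to one interval. The component containing $\vartheta$, if there is one, is cut at $\vartheta$ and lifts to at most two. So $Y$ has at most $(n-1)+1$ components, of length at most $\frac12\cdot2^{-(n-1)}$. $\square$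

By Lemma 6.1, each non-exceptional $k\in S(0,1)$ follows, for each $n$, a path of length $n$ in $\Gamma_e$ from $\{0,1\}$, and its endpoints lie in the set of Lemma 6.4 for the word of sides of this path. So the endpoints of all these $k$ are covered by $nQ_n(e)$ arcs of length $\le2^{-n}$. For $s>h(e)/\log2$ we have $nQ_n(e)2^{-ns}\to0$, so their dimension is $\le h(e)/\log2=h^*/\log2$. Iterates of non-exceptional leaves are non-exceptional, and preimages under $D^m$ do not raise dimension. The exceptional leaves, $\ell$ itself, and the preimages of the diameter contribute countable sets. With Lemma 6.3 this proves (6.1).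

## 7. A zero of unknown order: the dimension of $\overline V$

If $h^*=0$, (6.1) proves Theorem 2.2. Assume $h^*>0$. By Section 5, $\mathcal H$ rises continuously from $0$ to $h^*$ on $[0,\vartheta]$ and is constant off $\overline V$. If $r=e^{-\mathcal H}$ is Hölder of exponent $s$ somewhere where it is not constant, then $\overline V$ must have dimension $\ge s$ there, as a Hölder map of exponent $s$ satisfies $\dim r(A)\le\dim A/s$. We want $s$ almost $h^*/\log2$.

The natural attempt is to treat $r(\theta)$ as a zero of $D_{e(\theta\pm)}$ and argue as in the implicit function theorem. If two sequences agree in $N$ places, their functions differ by about $e^{-h^*N}$ near $r$. If the zero is simple, it moves by at most a constant times this. Since $V_N$ has few points in an interval of length $2^{-N}$, this gives the exponent we want. The attempt stops at the word "simple". A zero of order $k$ can move by the $k$-th root of the perturbation: $(x-r)^k$ and $(x-r)^k-\varepsilon^k$ differ by $\varepsilon^k$, but the zeros $r$ and $r+\varepsilon$ by $\varepsilon$. That would give only the exponent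 $h^*/(k\log2)$. Perron–Frobenius gives simplicity for irreducible matrices, but $\Gamma_e$ is never strongly connected: no edge leads from a pair without $0$ to a pair containing $0$.

The way out is to let the order be what it is, but to work where it is smallest. Near a point of minimal order $k$, all relevant zeros have order exactly $k$. So they are zeros of the $(k-1)$-th derivative, and simple ones.

**Step 1: growth points.** Here we say which points are relevant. Let $0<\eta<h^*/8$ and take $M,C$ from Section 4 for this $\eta$. Let $b=\inf\{\theta\in[0,\vartheta]:\mathcal H(\theta)=h^*\}>0$. By the intermediate value theorem $\mathcal H<h^*$ on $[0,b)$. Choose $0<a<b$ with $\mathcal H>h^*-\eta>\eta$ on $[a,b]$, and put $r(\theta)=e^{-\mathcal H(\theta)}$. By Lemma 4.2, for $\theta\in[a,b]$, $r(\theta)$ is a zero of $D_{e(\theta+)}$ and of $D_{e(\theta-)}$, where defined.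

Call $(u,+)$, $u\in[a,b)$, a growth point if $\mathcal H$ is non-constant on $[u,u+\tau]$ for all small $\tau>0$; and $(u,-)$, $u\in(a,b]$, similarly with $[u-\tau,u]$. If $a\le\alpha<\beta\le b$ and $\mathcal H(\alpha)\ne\mathcal H(\beta)$, let
$$u^*=\sup\{s\in[\alpha,\beta]:\mathcal H\equiv\mathcal H(\alpha)\text{ on }[\alpha,s]\},\qquad v^*=\inf\{s\in[\alpha,\beta]:\mathcal H\equiv\mathcal H(\beta)\text{ on }[s,\beta]\}.\tag{7.1}$$
Then $\mathcal H(u^*)=\mathcal H(\alpha)$ and $\mathcal H(v^*)=\mathcal H(\beta)$. Moreover $u^*<v^*$, since otherwise $u^*\in[v^*,\beta]$ and $\mathcal H(u^*)=\mathcal H(\beta)$. Finally, $(u^*,+)$ and $(v^*,-)$ are growth points.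

**Step 2: minimal order.** Since $\mathcal H(a)<\mathcal H(b)$, growth points exist. Among them choose one, $(u_0,+)$ say, for which the order $k\ge1$ of the zero $r_0=r(u_0)$ of $D_{e^0}$, $e^0=e(u_0+)$, is minimal; for $(u_0,-)$ replace right by left neighborhoods below. Let $c=D_{e^0}^{(k)}(r_0)\ne0$. Since $D_e$ depends continuously on $e$, locally uniformly in $x$, so does $D_e^{(k)}$, and there are $N_0$ and $\rho>0$ with
$$|D_e^{(k)}(x)-c|<\tfrac{|c|}2\quad\text{for real }|x-r_0|\le\rho\text{ and all }e\text{ agreeing with }e^0\text{ in the first }N_0\text{ places}.\tag{7.2}$$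
Let $I=(u_0,u_0+\tau)\subset[a,b]$ be disjoint from the finite set $V_{N_0}$, with $|r-r_0|<\rho$ on $I$. By (5.1), for $u\in I$ both $e(u\pm)$ agree with $e^0$ in the first $N_0$ places. If $(u,\pm)$ is a growth point with $u\in I$, the order of the zero $r(u)$ of $D_{e(u\pm)}$ is $\le k$ by (7.2), hence $=k$ by minimality. Thus
$$D^{(k-1)}_{e(u\pm)}(r(u))=0.\tag{7.3}$$

**Step 3: agreement of sequences controls $r$.**

**Lemma 7.1.** There is $C_1$ such that if $(u,\cdot),(u',\cdot)$ are growth points in $I$ whose sequences $e,e'$ agree in the first $N$ places, then $|r(u)-r(u')|\le C_1e^{-(h^*-3\eta)N}$.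

*Proof.* The coefficients $a_n$ of $A_e,A_{e'}$ agree for $n\le N-M$ and lie in $[0,2Ce^{\eta n}]$. On the disk $|x|\le e^{-(h^*-2\eta)}$, which is contained in $|x|<e^{-\eta}$, each entry of $A_e-A_{e'}$ is bounded by
$$\sum_{n\ge1,\ n>N-M}2Ce^{\eta n}e^{-(h^*-2\eta)n}=\sum_{n\ge1,\ n>N-M}2Ce^{-(h^*-3\eta)n}\le C'e^{-(h^*-3\eta)N},$$
and the entries of $I-A_e$, $I-A_{e'}$ (here $I$ is the identity matrix) by $R=1+2C\sum_{n\ge1}e^{-(h^*-3\eta)n}$. For $d\times d$ matrices with entries bounded by $R$, expanding the determinant and changing one factor at a time gives $|\det X-\det Y|\le d!\,d\,R^{d-1}\max_{ij}|X_{ij}-Y_{ij}|$. Hence $|D_e-D_{e'}|\le C_2e^{-(h^*-3\eta)N}$ on $|x|\le e^{-(h^*-2\eta)}$. By Cauchy's estimates, $|D_e^{(k-1)}-D_{e'}^{(k-1)}|\le C_3e^{-(h^*-3\eta)N}$ on $|x|\le e^{-(h^*-\eta)}$, which contains $r(u)$ and $r(u')$. By (7.2), the mean value theorem and (7.3),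
$$\tfrac{|c|}2|r(u')-r(u)|\le|D_e^{(k-1)}(r(u'))|=|D_e^{(k-1)}(r(u'))-D_{e'}^{(k-1)}(r(u'))|\le C_3e^{-(h^*-3\eta)N}.\qquad\square$$

**Step 4: Hölder continuity.**

**Lemma 7.2.** $r$ is Hölder on $I$ with exponent $s=(h^*-4\eta)/\log2$.

*Proof.* Let $u<u'$ in $I$ with $2^{-N-1}<u'-u\le2^{-N}$, $N\ge1$. For each $i\le N$ the interval $[u,u']$ contains at most one multiple of $\frac1{2^i-1}$, as $\frac1{2^i-1}>2^{-N}$. So $V_N$ has at most $N$ points in $[u,u']$, and they cut it into at most $N+1$ intervals $[\alpha,\beta]$ with $(\alpha,\beta)\cap V_N=\emptyset$. If $\mathcal H(\alpha)\ne\mathcal H(\beta)$, take $u^*<v^*$ from (7.1). By (5.1), $e(u^*+)$ and $e(v^*-)$ agree in the first $N$ places, so Lemma 7.1 gives $|r(\alpha)-r(\beta)|=|r(u^*)-r(v^*)|\le C_1e^{-(h^*-3\eta)N}$. Summing,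
$$|r(u)-r(u')|\le(N+1)C_1e^{-(h^*-3\eta)N}\le C_4e^{-(h^*-4\eta)N}=C_42^{-sN}\le C_42^s|u-u'|^s .$$
For $u'-u>\frac12$ the bound is trivial. $\square$

**Step 5: the set $K$.** Since $(u_0,+)$ is a growth point and $\mathcal H$ is continuous, there is a compact $[a',b']\subset I$ on which $r$ is non-constant. On each component of $[a',b']\setminus\overline V$, $r$ is constant, so $r([a',b']\setminus\overline V)$ is countable, while $r([a',b'])$ is a non-degenerate interval. Hence $r(\overline V\cap[a',b'])$ has dimension $1$, and by Lemma 7.2 $\dim(\overline V\cap[a',b'])\ge s$. As $V$ is countable,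
$$K:=(\overline V\setminus V)\cap[a',b']\quad\text{satisfies}\quad\dim K\ge s=\frac{h^*-4\eta}{\log2}>0,\qquad0<a'\le b'<\vartheta=\ell^- .\tag{7.4}$$

## 8. Limits of periodic vein leaves lie in $P(\ell)$ and in $\lambda(\ell)$

Let $v\in K$. There are distinct $v_n\in V$ with $v_n\to v$ and periodic leaves $\delta_n=(v_n,\hat v_n)\in QML$, $\hat v_n\in(\ell^+,1)$. After passing to a subsequence, $\hat v_n\to\hat v\in[\ell^+,1]$. Since $v\le b'<\ell^-\le\hat v$ and $\hat v_n-v_n\le\frac13$, the limit $k_v=(v,\hat v)$ is non-degenerate. It is in $QML$ by (Q1), and $\hat v\ne1$ because only the root has the endpoint $0$.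

**Lemma 8.1.** $k_v\in P(\ell)$, except possibly for one $v$.

*Proof.* We have $0<v<\ell^-\le\ell^+\le\hat v<1$, so by (1.3) $k_v<\ell$ unless $\ell=\{\hat v\}$ is degenerate. In that case no $v''\in V$ satisfies $v''>v$: its leaf $(v'',\hat v'')$ with $v<v''<\vartheta=\hat v<\hat v''$ would cross $k_v$. So $v=\sup V$. $\square$

**Proposition 8.2.** $k_v\in\lambda:=\lambda(\ell)$.

The proof takes the rest of the section. A periodic vein leaf is a leaf $\delta\in QML$ with periodic endpoints and $\delta^-<\ell^-\le\ell^+<\delta^+$; all $\delta_n$ are such. By Lemma 3.2 each $D^i\delta$ is non-degenerate with both endpoints in $\Phi_\delta\subset\operatorname{int}\Phi$ or both in $\Phi_\delta'\subset\operatorname{int}\Phi'$. Let $p$ be the common period of its endpoints, so $D^p\delta=\delta$.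

**Step 1: no $D^i\delta$ crosses a leaf of $\lambda$.** Crossing is an open condition, so by the description of $\lambda(\ell)$ in Section 1 it suffices to exclude that $D^i\delta$ crosses some $j\in\lambda$ with $D^nj\in\{M,M'\}$. Let $\delta'$ be any iterate of $\delta$ and suppose it crosses $j\in\lambda$; say the endpoints of $\delta'$ are in $\operatorname{int}\Phi$. Then $j$ has an endpoint in $\operatorname{int}\Phi$, so both its endpoints are in $\Phi$. Hence at most one of the four endpoints of $\delta'$ and $j$ is an end of $\Phi$, an arc of length $\le\frac12$. So $D$ is injective on these four points and preserves their cyclic order, and $D\delta'$ crosses $Dj$. The same holds with $\Phi'$. By induction $D^{i+n}\delta$ crosses $M$ or $M'$. This is impossible, because its endpoints are both in $\operatorname{int}\Phi$ or both in $\operatorname{int}\Phi'$.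

**Step 2: gaps and diagonals.** We need to know what happens if $\delta\notin\lambda$. A gap of $\lambda$ is the closure $U$ of a component of the open disk minus all leaves. Recall that it is the convex hull of $U\cap S^1$, and that its boundary in the open disk consists of leaves of $\lambda$, its sides: the chords joining the ends of the components of $S^1\setminus U$. A chord that is not a leaf and runs inside the component is a diagonal of $U$. For $\lambda((\frac13,\frac23))$, the gap containing the center of the disk has the sides $M=(\frac13,\frac23)$ and $M'=(\frac56,\frac16)$, as by Lemma 3.1 every other leaf is cut off by $M$ or $M'$ or has both endpoints in $\Psi$ or in $\Psi+\frac12$.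

Suppose $\delta\notin\lambda$. Then no $D^i\delta$ is in $\lambda$, since otherwise $\delta=D^{mp-i}(D^i\delta)\in\lambda$ for $mp\ge i$. By Step 1 the open chord $D^i\delta$ is disjoint from all leaves of $\lambda$, so $D^i\delta$ is a diagonal of a gap $U_i$, and $U_0=U_p=:U$. Since $M,M'\in\lambda$, $U_i\cap S^1\subset\Phi$ or $U_i\cap S^1\subset\Phi'$.

**Step 3: $D(U_i\cap S^1)\subset U_{i+1}\cap S^1$.** This makes $U\cap S^1$ invariant under $D^p$. Say $U_i\cap S^1\subset\Phi$; the case $\Phi'$ is the same after rotation by $\frac12$, which does not change images under $D$. Suppose $y\in U_i\cap S^1$ and $Dy\notin U_{i+1}$. Then there is a side $n\in\lambda$ of $U_{i+1}$ such that $Dy$ is in one open arc of $n$ and the endpoints of $D^{i+1}\delta$ are in the other closed arc. By backward invariance there is $n'\in\lambda$ with $Dn'=n$.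

Suppose first that $n'$ has both endpoints in $\Psi$ or both in $\Psi+\frac12$, and in neither $\Phi$ nor $\Phi'$. Then $\ell$ is non-degenerate and one closed arc of $n$ is contained in $[\ell^-,\ell^+]$. But $Dy\in D(\Phi)=[\ell^+,\ell^-+1]$ is not in the corresponding open arc, and the endpoints of $D^{i+1}\delta$, lying in $D(\operatorname{int}\Phi)=(\ell^+,\ell^-+1)$, are not in the closed arc. This is a contradiction. So, by Lemma 3.1, $n'$ has both endpoints in $\Phi$ or both in $\Phi'$, and replacing it by its sibling $n'+\frac12$ if necessary, in $\Phi$.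

Doubling identifies $\Phi$ with the interval $[\ell^+,\ell^-+1]$ of length $\le1$; let $\pi$ be the projection of this interval to the circle. It is injective, except that it identifies the two ends if $\ell$ is degenerate. Let $\nu_1<\nu_2$, $Y$, and the two-point set $\Delta\subset(\ell^+,\ell^-+1)$ correspond to the endpoints of $n'$, to $y$, and to the endpoints of $D^i\delta$. The open arcs of $n$ are $\mathcal A_1=\pi((\nu_1,\nu_2))$ and $\mathcal A_2$, the complement of $\pi([\nu_1,\nu_2])$. As $\pi(Y)=Dy$ is not an endpoint of $n$, we have $Y\ne\nu_1,\nu_2$; so $Dy\in\mathcal A_1$ means $Y\in(\nu_1,\nu_2)$, and $Dy\in\mathcal A_2$ means $Y\notin[\nu_1,\nu_2]$. A point $t\in\Delta$ is not an end of the interval, so $\pi(t)=\pi(t')$ only for $t=t'$. Hence $\pi(t)\in\overline{\mathcal A_1}$ means $t\in[\nu_1,\nu_2]$, and $\pi(t)\in\overline{\mathcal A_2}$ gives $t\notin(\nu_1,\nu_2)$. So either $Y\in(\nu_1,\nu_2)$ and $\Delta\cap(\nu_1,\nu_2)=\emptyset$, or $Y\notin[\nu_1,\nu_2]$ and $\Delta\subset[\nu_1,\nu_2]$. In both cases $y$ is in one open arc of the leaf $n'$ and the endpoints of $D^i\delta$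 are in the other closed arc. As $D^i\delta\ne n'$ is a diagonal of $U_i$, the gap $U_i$ lies on the side of $n'$ not containing $y$, contradicting $y\in U_i$.

**Step 4: only finitely many periodic vein leaves are diagonals of $U$.** By Step 3, $D^p(U\cap S^1)\subset U\cap S^1$. Let $y$ be an endpoint of a periodic vein leaf that is a diagonal of $U$; then $y\in U\cap S^1$ is periodic. Let $O\subset U\cap S^1$ be its finite $D^p$-orbit and $x=\delta^-=D^px\in U\cap S^1$. Then $D^p$ is a bijection of the finite set $X=O\cup\{x\}$ onto itself. Hence each step $D:D^iX\to D^{i+1}X$, $0\le i<p$, is injective. The set $D^iX\subset U_i\cap S^1$ lies in a closed arc of length $\le\frac12$ ($\Phi$ or $\Phi'$) and, by injectivity, does not contain both ends of that arc if its length is $\frac12$. So the step preserves cyclic order. Thus $D^p$ is a cyclic order preserving bijection of $X$ fixing $x$, i.e. the identity, and $(2^p-1)y\in\mathbb Z$. Here $p$ is the period of the fixed leaf $\delta$. There are finitely many such $y$, hence finitely many such diagonals.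

**Step 5: passing to the limit.** If infinitely many $\delta_n$ are in $\lambda$, then $k_v\in\lambda$ since $\lambda$ is closed. Otherwise, by Step 4, after passing to a subsequence the $\delta_n$ are diagonals of pairwise distinct gaps $U^n$, and we may assume that the $U^n$ converge in the Hausdorff metric. They have disjoint interiors, so their areas tend to $0$. Area is continuous on compact convex sets, so the limit is a compact convex subset of the disk of area $0$ containing the chord $k_v$; hence it equals $k_v$. The line perpendicular to $k_v$ through its midpoint meets $\delta_n\subset U^n$ for large $n$, and it meets $U^n$ in a segment whose ends are boundary points of $U^n$ in the open disk converging to that midpoint. These lie on sides $\sigma_n\in\lambda$ of $U^n$. The endpoints of $\sigma_n$ are in $U^n\cap S^1$, hence close to the endpoints of $k_v$, and to different ones because $\sigma_n$ passes near the midpoint of $k_v$. So $\sigma_n\to k_v$ and $k_v\in\lambda$. This proves Proposition 8.2. $\square$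

**Proof of Theorem 2.2.** If $h^*=0$, use (6.1). If $h^*>0$, Lemma 8.1, Proposition 8.2 and (7.4) give $\dim E(P(\ell))\ge s$ and $\dim E(\lambda(\ell))\ge s$ with $s=(h^*-4\eta)/\log2$, for every small $\eta>0$. With (6.1), both dimensions equal $h^*/\log2$. Theorem 2.1 follows, the root having been treated in Section 1. $\blacksquare$

## 9. Monotonicity, localization and one-sided endpoints

The construction gives somewhat more than the equality.

**Theorem 9.1 (Theorem B).** Let $\ell\in QML$, $\ell\ne\{0\}$, be normalized as in Section 2.

1. (Monotonicity and continuity.) For non-degenerate $k\in P(\ell)$, $\mathrm{H.dim}\,\lambda(k)=\mathcal H(k^-)/\log2$, where $\mathcal H$ is the continuous function of Section 5 on $[0,\ell^-]$; it is constant on intervals containing no left endpoint of a periodic leaf $\delta<\ell$ with $\ell^+<\delta^+$. If $\ell_1<\ell_2\le\ell$, then $\mathrm{H.dim}\,\lambda(\ell_1)\le\mathrm{H.dim}\,\lambda(\ell_2)$.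
2. (Localization.) If $\ell_1<\ell$ and $\mathrm{H.dim}\,\lambda(\ell_1)<\mathrm{H.dim}\,\lambda(\ell)$, then $\mathrm{H.dim}\,(P(\ell)\setminus P(\ell_1))=\mathrm{H.dim}\,\lambda(\ell)$.
3. (One side suffices.) The left endpoints alone of the non-degenerate leaves of $P(\ell)$, and likewise the right endpoints alone, have dimension $\mathrm{H.dim}\,\lambda(\ell)$.

*Proof of 1.* The point is that the vein of $k$ and the vein of $\ell$ assign the same sequence to $k^--$. For $k=\ell$ the claim is Theorem 2.2. Let $k<\ell$, so $0<k^-\le\ell^-\le\ell^+\le k^+$. If $k^-=\ell^-$, both sequences are the honest left limit at $\vartheta$. Let $k^-<\ell^-$. The sequence $e(k^--)$ defined from the vein of $k$ is the honest limit $\lim_{\theta\uparrow k^-}e(\theta)$. So is the one defined from the vein of $\ell$, if no $\delta\in B_n$ has $\delta^-<k^-\le\delta^+$. If $\delta^+=k^-$, two non-degenerate leaves of $QML$ end at a periodic angle, contradicting (Q2). If $\delta^-<k^-<\delta^+$, then $\delta^+<\ell^-\le k^+$, so $\delta$ crosses $k$. Hence $h^*(k)=\mathcal H(k^-)$, and Theorem 2.2 for $k$ applies.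 Continuity and constancy were shown in Section 5.

For monotonicity, if $\ell_1$ is the root there is nothing to prove. Otherwise $\ell_1$ is non-degenerate, and $k<\ell_1<\ell_2$ implies $k<\ell_2$ for non-degenerate $k$ by (1.3): the inequalities compose, the strict ones for degenerate $\ell_2$ come from $\ell_1<\ell_2$, and $k=\ell_2$ would force $k=\ell_1$. So $P(\ell_1)\subset P(\ell_2)$, and Theorem 2.1 gives the claim.

*Proof of 2.* If $\ell_1$ is the root, this is Theorem 2.1, as $P(\{0\})=\emptyset$. Otherwise $\ell_1$ is non-degenerate and $\mathcal H(\ell_1^-)<h^*$ by part 1; in particular $\ell_1^-<\ell^-$ and $h^*>0$. Run Section 7 with $b=\inf\{\theta\ge\ell_1^-:\mathcal H(\theta)=h^*\}>\ell_1^-$ and $a\in(\ell_1^-,b)$, where again $\mathcal H<h^*$ on $[\ell_1^-,b)$ by the intermediate value theorem. All $v\in K$ then satisfy $v>\ell_1^-$, so $k_v\notin P(\ell_1)$, as non-degenerate leaves $k$ of $P(\ell_1)$ have $k^-\le\ell_1^-$. By Lemma 8.1 and (7.4), $\mathrm{H.dim}\,(P(\ell)\setminus P(\ell_1))\ge s$ for all small $\eta$. The reverse inequality is Theorem 2.1.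

*Proof of 3.* If $\mathrm{H.dim}\,\lambda(\ell)=0$, there is nothing to prove. Otherwise $K$ consists, up to one point, of left endpoints of leaves of $P(\ell)$, and (7.4) gives the claim for left endpoints. For right endpoints apply this to the mirror image of $\ell$ under $\theta\mapsto-\theta$, if it is normalized. It fails to be so only if $\ell=\{\theta\}$ with $\theta$ periodic, $\theta=\delta^-$ for its leaf $\delta$. Then the non-degenerate leaves of $P(\ell)$ are those of $P(\delta)$ other than $\delta$. Indeed, by (Q2) no other leaf ends at $\delta^\pm$; so $k<\delta$ means $k^-<\delta^-<\delta^+<k^+$, hence $k<\{\theta\}$; and if $k^-<\theta<k^+$, then $k^+>\delta^+$, since $k$ does not cross $\delta$. Consequently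
$$\mathrm{H.dim}\,\lambda(\ell)=\mathrm{H.dim}\,P(\ell)=\mathrm{H.dim}\,P(\delta)=\mathrm{H.dim}\,\lambda(\delta),$$
and the statement for the right endpoints of $P(\delta)$, whose mirror image is non-degenerate and therefore normalized, gives the claim. $\blacksquare$
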